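\title{A BSS-complete word problem with relators of bounded length}

\begin{abstract}
In the Blum--Shub--Smale model of computation over the reals, a group is algebraically presented if its generators form a decidable subset of some $\mathbb R^N$ and its relators form a decidable set of words. Ziegler and Meer asked whether the word problem of such a group can be complete for the real Halting Problem when the relators, too, are confined to a finite-dimensional space. We show that it can: there is a presentation with semialgebraic sets of generators and relators, all relators of length at most $16$, whose word problem is complete. One can moreover take the generators in $\mathbb R^1$, or take all relators of length at most $3$, and neither of these two bounds can be lowered.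
\end{abstract}

\section{Introduction}\label{sec:intro}

A Blum--Shub--Smale (BSS) machine is a finite program, with finitely many real constants, that performs arithmetic operations and order tests on real numbers exactly; Section~\ref{sec:prelim} fixes the model. Inputs and outputs lie in $\mathbb R^\infty=\bigsqcup_{n\ge0}\mathbb R^n$, the set of finite sequences of reals. A set $P\subseteq\mathbb R^\infty$ is \emph{semi-decidable} if some machine halts exactly on the inputs in $P$, and \emph{decidable} if its characteristic function is computable. The real Halting Problem $\mathbb H\subseteq\mathbb R^\infty$ is the set of encodings of pairs (machine, input) such that the machine halts on the input. A set $P$ is \emph{BSS-complete} if it is semi-decidable and $\mathbb H$ is many-one reducible to it, that is, there is a computable map $f:\mathbb R^\infty\to\mathbb R^\infty$ with $x\in\mathbb H\iff f(x)\in P$ for all $x$. Every semi-decidable set $S$ reduces to $\mathbb H$ by $x\mapsto(\mathcal M,x)$, where $\mathcal M$ is a machine halting exactly on $S$; so a complete set is as hard as a semi-decidable set can be.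

Let $X\subseteq\mathbb R^N$ be a decidable set, possibly uncountable, and let $F(X)$ be the free group on $X$. A word $\xi_1^{\epsilon_1}\cdots\xi_\ell^{\epsilon_\ell}$ with $\xi_i\in X$ and $\epsilon_i\in\{\pm1\}$ is encoded as the vector $(\xi_1,\epsilon_1,\dots,\xi_\ell,\epsilon_\ell)\in\mathbb R^{\ell(N+1)}$. If $R\subseteq\mathbb R^\infty$ is a decidable set of encoded words, the quotient $G=\langle X\mid R\rangle$ of $F(X)$ by the normal closure of $R$ is called \emph{algebraically presented}. Its \emph{word problem} is the set of encoded words that represent the identity of $G$. When we call a word problem BSS-complete, the reduction $f$ is required to produce an encoded word on every input.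

The following two results are known, and we use them without proof. They are the background of the question posed by Ziegler and Meer \cite{ZM}.

\begin{theorem}\label{thm:known}
\begin{enumerate}
\item[(a)] The word problem of every algebraically presented group is semi-decidable.
\item[(b)] There is an algebraically presented group whose word problem is BSS-complete.
\end{enumerate}
\end{theorem}

In the known construction for (b) the generators lie in a fixed $\mathbb R^N$, but the relators include words of unbounded length.

\medskip
\noindent\textbf{Question} (\cite{ZM}). \emph{Can one restrict not only the generators but also the relators to a finite-dimensional space? That is, is there an algebraically presented group $\langle X\mid R\rangle$ with $X\subseteq\mathbb R^N$, with $R\subseteq\bigcup_{n\le M}\mathbb R^n$ for some finite $M$, and with BSS-complete word problem?}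
\medskip

A word of length $\ell$ occupies $\ell(N+1)$ coordinates, so the condition on $R$ says that the relators have bounded length. For a finite set $X$ this means exactly that $R$ is finite. Bounded relator length is thus the real counterpart of a finite presentation, as opposed to a presentation whose relators merely form a decidable set. Two examples show what short relators can do; in both, $X=\mathbb R$ and $[x]$ denotes the generator with code $x$.

\begin{example}\label{ex:add}
The relators $[x][y][x+y]^{-1}$ $(x,y\in\mathbb R)$ present $(\mathbb R,+)$: they give $[0]=1$ and $[x]^{-1}=[-x]$, so every word equals a single generator, and $[x]\mapsto x$ is an isomorphism. The word problem is decidable, by adding up.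
\end{example}

\begin{example}\label{ex:dyadic}
The relators $[x][x+1]^{-1}$ and $[x][2x]^{-1}$ $(x\in\mathbb R)$ present the free group on the classes of the equivalence relation generated by $x\sim x+1$ and $x\sim 2x$. The class of $0$ is the set of dyadic rationals, so $[x][0]^{-1}=1$ if and only if $x$ is dyadic. A semi-decidable subset of $\mathbb R$ is a countable union of points and intervals (Lemma~\ref{lem:paths}). The set of non-dyadic reals is uncountable and contains no interval of positive length, so it is not semi-decidable. Hence this word problem is undecidable, although all relators have length $2$.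
\end{example}

Completeness asks for much more than undecidability, and the obvious way to obtain it fails. A long relator can be cut into pieces of length $3$ by introducing a new generator for each of its prefixes. But the code of such a generator has to record the prefix, and for relators of unbounded length these codes lie in no fixed $\mathbb R^N$. One may well guess that this reflects a true obstruction: a relator sees at most $M$ real numbers, while a configuration of a machine contains unboundedly many. For relators of length $2$ a dimension count of this kind does exclude completeness. From length $3$ on it does not, and the answer to the question is yes.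

We call a set $R$ of encoded words of bounded length \emph{semialgebraic} if each $R\cap\mathbb R^n$ is. Semialgebraic sets are decidable.

\begin{theorem}\label{thm:main}
There are $N$ and semialgebraic sets $X\subseteq\mathbb R^N$ and $R$, with $R$ consisting of encoded words of length at most $16$, such that the word problem of $\langle X\mid R\rangle$ is BSS-complete.
\end{theorem}

\begin{theorem}\label{thm:improve}
\begin{enumerate}
\item[(a)] In Theorem~\ref{thm:main} one can take $N=1$, if $16$ is replaced by a larger bound.
\item[(b)] In Theorem~\ref{thm:main} one can replace $16$ by $3$, for a suitable $N$.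
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:lower}
Let $\langle X\mid R\rangle$ be algebraically presented, with $X\subseteq\mathbb R^N$.
\begin{enumerate}
\item[(a)] If $X$ is countable (in particular if $N=0$), the word problem is not BSS-complete.
\item[(b)] If all relators have length at most $2$, the word problem is not BSS-complete, whatever $N$ is.
\end{enumerate}
\end{theorem}

So dimension $1$ for the generators and length $3$ for the relators are each optimal. We do not settle whether both can be attained by the same presentation.

Section~\ref{sec:sim} shows how conjugation in an HNN extension performs one step of a stack machine with short relators. Section~\ref{sec:stack} turns a BSS machine into a machine with two stacks, and Section~\ref{sec:group} combines the two to prove Theorem~\ref{thm:main}. Theorem~\ref{thm:improve} is proved in Section~\ref{sec:improve}. The proof of Theorem~\ref{thm:lower} in Section~\ref{sec:lower} is independent of these sections; it tests a hypothetical reduction on the complement of a carpet-like fractal.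

\section{Machines, semialgebraic sets, HNN extensions}\label{sec:prelim}

\subsection{The machine model}
We use the standard model of \cite{BCSS}; other standard formulations are equivalent. The state of a machine is a finitely supported family $z=(z_j)_{j\in\mathbb Z}$ of reals. An input $x\in\mathbb R^n$ is loaded as $z_0=n$, $z_j=x_j$ for $1\le j\le n$, and $z_j=0$ otherwise. The machine has finitely many nodes and a fixed integer $K\ge0$; we call $(z_j)_{|j|\le K}$ the \emph{window}.
\begin{itemize}
\item A \emph{computation node} replaces the window by a tuple of rational functions of the window, each given as a quotient of real polynomials. If a denominator vanishes, the machine is stuck and does not halt. The input node acts as a computation node that changes nothing.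
\item A \emph{branch node} $\eta$ passes to $\eta^+$ if $z_0\ge0$ and to $\eta^-$ otherwise.
\item A \emph{left shift} replaces $z$ by $(z_{j+1})_j$, and a \emph{right shift} replaces $z$ by $(z_{j-1})_j$.
\item An \emph{output node} halts.
\end{itemize}
Computation and shift nodes $\eta$ have one successor $\eta'$. A machine computes a map $g$ if on each input $x$ it halts with $z_0$ equal to an integer $m\ge0$ and $(z_1,\dots,z_m)=g(x)$.

\subsection{Semialgebraic sets}
A subset of $\mathbb R^n$ is \emph{semialgebraic} if it is a finite union of sets $\{p=0,\ q_1>0,\dots,q_k>0\}$ with real polynomials $p,q_1,\dots,q_k$; a map is semialgebraic if its graph is. We use the following standard facts.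
\begin{itemize}
\item[(S1)] Semialgebraic subsets of $\mathbb R^n$ are closed under Boolean operations, and they are decidable: evaluate the polynomials and test signs.
\item[(S2)] (Tarski--Seidenberg) The image of a semialgebraic set under a semialgebraic map is semialgebraic.
\item[(S3)] A semialgebraic set has finitely many connected components.
\item[(S4)] A semialgebraic set is a countable union of closed sets, because each set in the definition is the intersection of a closed set with an open set, and open subsets of $\mathbb R^n$ are countable unions of closed sets.
\end{itemize}

\begin{lemma}[Decomposition into computation paths]\label{lem:paths}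
Let $n\ge0$. The set of $x\in\mathbb R^n$ on which a given machine halts is a countable union of semialgebraic sets. If the machine computes $g:\mathbb R^n\to\mathbb R^\infty$, then $\mathbb R^n=\bigcup_{i\in\mathbb N}L_i$ with $L_i$ semialgebraic, where $g$ maps $L_i$ into a single $\mathbb R^{m_i}$ and its coordinates on $L_i$ are quotients of polynomials with denominators that have no zero on $L_i$.
\end{lemma}

\begin{proof}
Fix a finite sequence of nodes $\eta_0,\dots,\eta_k$. We claim that the set of $x\in\mathbb R^n$ whose computation begins with these nodes is semialgebraic, and that on it each $z_j$, on arrival at $\eta_k$, is a quotient $p/q$ of polynomials in $x$ with $q$ nowhere zero. This follows by induction on $k$. A shift renumbers the $z_j$. A branch on $z_0=p/q$ adds the condition $pq\ge0$ or $pq<0$. At a computation node we substitute the current quotients into the numerators and denominators of the node and clear the old denominators; the machine proceeds exactly where the new denominators, finitely many polynomials in $x$, are nonzero. There are countably many sequences ending in an output node, which proves the first claim. For the second, split the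 set of each such sequence by the conditions $p-mq=0$ $(m=0,1,2,\dots)$, where $z_0=p/q$ at the end.
\end{proof}

\subsection{Free products and HNN extensions}
The \emph{normal form theorem} for free products says that a product $k_1\cdots k_n$ with $n\ge1$, where each $k_j$ is a nontrivial element of a factor and consecutive $k_j$ lie in different factors, is not $1$. If $Y_1,Y_2$ are subsets of a basis of a free group, then $\langle Y_1\rangle\cap\langle Y_2\rangle=\langle Y_1\cap Y_2\rangle$, since the reduced word of a common element uses only letters from both sets. If a presentation has, for each generator $y$ in some family, a relator saying $y=\omega_y$ with $\omega_y$ a word in the generators outside the family, then one may delete these generators and relators and substitute $\omega_y$ for $y$ in the other relators (a \emph{Tietze transformation}).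

Let $\Gamma$ be a group, $I$ an arbitrary set, and $\theta_i:P_i\to P_i'$ $(i\in I)$ isomorphisms between subgroups of $\Gamma$. The \emph{HNN extension} $\Gamma^*$ is obtained from $\Gamma$ by adjoining \emph{stable letters} $r_i$ and the relations $r_i^{-1}pr_i=\theta_i(p)$ for $p\in P_i$. It suffices to impose these for $p$ in a generating set of $P_i$, since the $p$ satisfying the relation form a subgroup. The group $\Gamma$ embeds in $\Gamma^*$, and \emph{Britton's lemma} \cite[IV.2]{LS} says: if $n\ge1$, $k_0,\dots,k_n\in\Gamma$, and
\[
k_0r_{i_1}^{\epsilon_1}k_1\cdots r_{i_n}^{\epsilon_n}k_n\in\Gamma\qquad(\epsilon_j=\pm1),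
\]
then the word contains a \emph{pinch}, that is, a subword $r_i^{-1}k_jr_i$ with $k_j\in P_i$ or $r_ik_jr_i^{-1}$ with $k_j\in P_i'$. (The usual statement assumes that the word equals $1$; multiplying $k_n$ by an element of $\Gamma$ reduces to that case and does not affect pinches.)

The next lemma lets us treat elements of a group $\Pi$ as free generators of another group. For $g\in\Pi$ and $Y\subseteq\Pi$ put, in $\Gamma=\Pi*\langle t\rangle$ with $t$ of infinite order,
\[
t(g)=g^{-1}tg,\qquad \mathcal N_Y=\langle t(g):g\in Y\rangle,\qquad \mathcal N=\mathcal N_\Pi .
\]
Note that $h^{-1}t(g)h=t(gh)$ for $g,h\in\Pi$.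

\begin{lemma}\label{lem:conj}
\begin{enumerate}
\item[(i)] $\mathcal N$ is the kernel of the map $\pi:\Gamma\to\Pi$ that fixes $\Pi$ and kills $t$, and the family $(t(g))_{g\in\Pi}$ is a free basis of $\mathcal N$. Hence $\mathcal N_Y\cap\mathcal N_{Y'}=\mathcal N_{Y\cap Y'}$, and $t(g)\in\mathcal N_Y$ if and only if $g\in Y$.
\item[(ii)] For $g_0\in\Pi$ and $H_0\le\Pi$, the subgroup $P=\langle t(g_0),H_0\rangle$ is the free product $\langle t(g_0)\rangle*H_0$, and $P\cap\mathcal N=\mathcal N_{g_0H_0}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The subgroup $\mathcal N$ contains $t=t(1)$ and is normalized by $\Pi$, so it is normal in $\Gamma$. It is generated by conjugates of $t$, so it is the normal closure of $t$, which is $\ker\pi$. If $m\ge1$, $g_j\ne g_{j+1}$ and $n_j\neq0$ for all $j$, then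
\[
t(g_1)^{n_1}\cdots t(g_m)^{n_m}=g_1^{-1}\cdot t^{n_1}(g_1g_2^{-1})t^{n_2}\cdots(g_{m-1}g_m^{-1})t^{n_m}\cdot g_m .
\]
The middle part is in normal form and begins with a power of $t$, so it does not lie in $\Pi$, and the product is not $1$.

(ii) We have $g_0Pg_0^{-1}=\langle t,g_0H_0g_0^{-1}\rangle$, and by the normal form theorem this is the free product of $\langle t\rangle$ and the subgroup $g_0H_0g_0^{-1}$ of $\Pi$. So $P=\langle t(g_0)\rangle*H_0$. The restriction of $\pi$ to $P$ fixes $H_0$ and kills $t(g_0)$. By (i), applied to $H_0*\langle t(g_0)\rangle$, its kernel $P\cap\mathcal N$ is generated by the elements $h^{-1}t(g_0)h=t(g_0h)$, $h\in H_0$.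
\end{proof}

\section{Machine steps as conjugations}\label{sec:sim}

We want to encode configurations of a machine by elements $g$ of a group $\Pi$, and to realize a step $g\mapsto g'$ as a conjugation $r^{-1}t(g)r=t(g')$. Imposing this for each configuration separately gives relators as long as the configurations. Instead, one stable letter $r$ should serve all configurations that agree in the bounded part that the machine reads, and it should act on the unread part through relators that mention one stored number at a time.

\subsection{One stack}\label{sub:onestack}
Consider a stack of letters from an alphabet $A$, written as a word with the top letter first, and let $E$ be the free group on $\{e_a\}_{a\in A}$. The first attempt encodes $u_1\cdots u_m$ as $e_{u_1}\cdots e_{u_m}$, and pops a top letter $a$ by a stable letter $r$ that commutes with all $e_b$ and satisfies $r^{-1}t(e_a)r=t$. Then $r^{-1}t(e_ay)r=t(y)$ for all $y\in E$. But every element of $E$ has the form $e_ay$, so $r$ cannot tell whether the top letter is $a$. The unread part of the stack has to lie in a subgroup $H$ so small that the cosets $e_aH$ are distinct, and yet isomorphic to $E$ by a map that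 can be described letter by letter.

Let $\varphi:E\to E$ be the endomorphism $e_a\mapsto e_a^2$ and let $H=\varphi(E)$. As in the binary expansion of an integer, record the depth of a letter by a power of $2$:
\begin{equation}\label{eq:e}
e(u_1u_2\cdots u_m)=e_{u_1}e_{u_2}^2e_{u_3}^4\cdots e_{u_m}^{2^{m-1}},\qquad e(\emptyset)=1 .
\end{equation}
Then $e(au')=e_a\varphi(e(u'))\in e_aH$. The top letter is the lowest digit, and it can be read modulo $2$: the map $E\to\bigoplus_A\mathbb Z/2$ that counts exponents kills $H$ and separates the $e_a$, so the cosets $e_aH$ are pairwise distinct.

\begin{example}\label{ex:pop}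
Let $A=\mathbb R\sqcup\{\bot\}$, and consider the machine that pops the top letter $y$ if $y$ is a real number $\ge0$, and accepts when the top letter is $\bot$. Take generators $e_a$ $(a\in A)$, $r_y$ $(y\ge0)$, $t$, $\kappa$, and relations
\[
r_y^{-1}e_a^2r_y=e_a,\qquad r_y^{-1}t(e_y)r_y=t,\qquad \kappa r_y=r_y\kappa,\qquad \kappa\,t(e_\bot)=t(e_\bot)\,\kappa .
\]
The relators have lengths $5$, $6$, $4$, $8$, and each involves at most two reals. For the stack with entries $3,5,\bot$ we compute
\begin{align*}
r_3^{-1}\,t(e_3e_5^2e_\bot^4)\,r_3&=r_3^{-1}(e_5^2e_\bot^4)^{-1}r_3\cdot r_3^{-1}t(e_3)r_3\cdot r_3^{-1}(e_5^2e_\bot^4)r_3\\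
&=(e_5e_\bot^2)^{-1}\,t\,(e_5e_\bot^2)=t(e_5e_\bot^2),
\end{align*}
and the same computation one level up gives $r_5^{-1}t(e_5e_\bot^2)r_5=t(e_\bot)$. So $t(e_3e_5^2e_\bot^4)=r_3r_5\,t(e_\bot)\,r_5^{-1}r_3^{-1}$ commutes with $\kappa$. Proposition~\ref{prop:sim} will show that $\kappa$ commutes with $t(e(y_1\cdots y_m\bot))$ exactly when all $y_j\ge0$. Short relators thus test a condition on arbitrarily many reals.
\end{example}

\subsection{Partial maps that are affine on cosets}
We isolate what the example uses. A \emph{coset system} on a group $\Pi$ consists of an element $g_*\in\Pi$, a set $I$, and for each $i\in I$ elements $g_i,g_i'\in\Pi$, subgroups $H_i,H_i'\le\Pi$ and an isomorphism $\psi_i:H_i\to H_i'$, such that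
\begin{itemize}
\item[(C1)] the cosets $g_iH_i$ $(i\in I)$ are pairwise disjoint;
\item[(C2)] $g_*$ lies in none of them.
\end{itemize}
By (C1), the formula $\rho(g_ih)=g_i'\psi_i(h)$ $(i\in I,\ h\in H_i)$ defines a partial map $\rho$ on $\Pi$ with domain $\bigcup_ig_iH_i$. It restricts to bijections $g_iH_i\to g_i'H_i'$, but it need not be injective. Let $G$ be obtained from $\Gamma=\Pi*\langle t\rangle$ by adjoining generators $r_i$ $(i\in I)$ and $\kappa$, and the relations
\begin{align}
&r_i^{-1}hr_i=\psi_i(h)\quad(h\in H_i),\qquad r_i^{-1}t(g_i)r_i=t(g_i'),\label{eq:relr}\\
&\kappa r_i=r_i\kappa,\qquad \kappa\,t(g_*)=t(g_*)\,\kappa .\label{eq:relk}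
\end{align}
The letters $r_i$ perform the steps of $\rho$. The letter $\kappa$ converts a question of membership in a subgroup into a question of triviality of a word.

\begin{proposition}\label{prop:sim}
For $g\in\Pi$, we have $\kappa^{-1}t(g)^{-1}\kappa\,t(g)=1$ in $G$ if and only if $\rho^m(g)=g_*$ for some $m\ge0$.
\end{proposition}

In Example~\ref{ex:pop}, $\Pi=E$, $I=[0,\infty)$, $g_y=e_y$, $H_y=H$, $g_y'=1$, $H_y'=E$, $\psi_y=\varphi^{-1}$ (Lemma~\ref{lem:code} shows that $\varphi$ is injective) and $g_*=e_\bot$. Here $\rho(e(yu'))=e(u')$ for $y\ge0$, while for $y<0$ the element $e(yu')\in e_yH$ is outside the domain of $\rho$; and $e(yu')\ne e_\bot$ for every real $y$. This gives the claim made in the example.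

\begin{proof}
Conjugation by $r_i$ can be inverted, so the group cannot distinguish a step of $\rho$ from a backward step. We first check that backward steps do no harm. Let $\sim$ be the equivalence relation on $\Pi$ generated by $g\sim\rho(g)$, and let $W$ be the class of $g_*$.

\emph{Step 1: $W$ equals $W_0=\{g:\rho^m(g)=g_*\text{ for some }m\ge0\}$.} By definition $g_*\in W_0\subseteq W$, so it suffices to show that $g\in W_0\iff\rho(g)\in W_0$ for $g$ in the domain of $\rho$. If $\rho^m(\rho(g))=g_*$, then $\rho^{m+1}(g)=g_*$. If $\rho^m(g)=g_*$, then $m\ge1$, because $g\ne g_*$ by (C2), and so $\rho^{m-1}(\rho(g))=g_*$.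

\emph{Step 2: $G$ is an iterated HNN extension.} Put $P_i=\langle t(g_i),H_i\rangle$ and $P_i'=\langle t(g_i'),H_i'\rangle$. Both are free products by Lemma~\ref{lem:conj}(ii), so there is an isomorphism $\theta_i:P_i\to P_i'$ with $\theta_i(t(g_i))=t(g_i')$ and $\theta_i|_{H_i}=\psi_i$. The relations \eqref{eq:relr} define the HNN extension $G_1$ of $\Gamma$ along the $\theta_i$. For $h\in H_i$,
\begin{equation}\label{eq:theta}
\theta_i(t(g_ih))=\theta_i(h^{-1}t(g_i)h)=\psi_i(h)^{-1}t(g_i')\psi_i(h)=t(\rho(g_ih)).
\end{equation}
Let $B\le G_1$ be generated by $t(g_*)$ and the $r_i$. By \eqref{eq:relk}, $G$ is the HNN extension of $G_1$ with stable letter $\kappa$ along the identity map of $B$. For $y\in G_1$ we have $\kappa^{-1}y^{-1}\kappa y=1$ if $y\in B$; conversely, if this word is $1$, Britton's lemma gives a pinch, which can only be $\kappa^{-1}y^{-1}\kappa$ with $y^{-1}\in B$. It remains to prove that $t(g)\in B\iff g\in W$.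

\emph{Step 3: $g\in W$ implies $t(g)\in B$.} For $g\in g_iH_i$, equation \eqref{eq:theta} gives $r_i^{-1}t(g)r_i=t(\rho(g))$, so $t(g)\in B\iff t(\rho(g))\in B$. Thus $\{g:t(g)\in B\}$ is a union of $\sim$-classes, and it contains $g_*$.

\emph{Step 4: $t(g)\in B$ implies $g\in W$.} We must show that conjugation by the $r_i$ never leads from $\mathcal N_W$ to another element of $\Gamma$. By Lemma~\ref{lem:conj},
\[
\mathcal N_W\cap P_i=\mathcal N_W\cap\mathcal N_{g_iH_i}=\mathcal N_{W\cap g_iH_i},\qquad \mathcal N_W\cap P_i'=\mathcal N_{W\cap g_i'H_i'} .
\]
Since $W$ is a $\sim$-class, the bijection $\rho:g_iH_i\to g_i'H_i'$ maps $W\cap g_iH_i$ onto $W\cap g_i'H_i'$. With \eqref{eq:theta} this gives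
\begin{equation}\label{eq:compat}
\theta_i(\mathcal N_W\cap P_i)=\mathcal N_W\cap P_i' .
\end{equation}
Let $y\in\Gamma$ lie in the subgroup of $G_1$ generated by $\mathcal N_W$ and the $r_i$. Write $y=k_0r_{i_1}^{\epsilon_1}k_1\cdots r_{i_n}^{\epsilon_n}k_n$ with all $k_j\in\mathcal N_W$ and $n$ minimal. If $n\ge1$, Britton's lemma gives a pinch $r_i^{-1}k_jr_i=\theta_i(k_j)$ with $k_j\in\mathcal N_W\cap P_i$, or $r_ik_jr_i^{-1}=\theta_i^{-1}(k_j)$ with $k_j\in\mathcal N_W\cap P_i'$. By \eqref{eq:compat} the pinch equals an element of $\mathcal N_W$, and $n$ drops by $2$, a contradiction. So $n=0$ and $y\in\mathcal N_W$. As $t(g_*)\in\mathcal N_W$, this applies to $y=t(g)\in B$, and Lemma~\ref{lem:conj}(i) gives $g\in W$.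
\end{proof}

\begin{remark}
Conditions (C1) and (C2) enter only in Step 1; they express that the machine is deterministic and stops at $g_*$. If some $g$ had two successors, $g_*$ and a dead end $g'$, then $g'\sim g_*$ although $g'$ does not lead to $g_*$.
\end{remark}

\section{A two-stack machine with real letters}\label{sec:stack}

By Theorem~\ref{thm:known}(b), $\mathbb H$ reduces to a semi-decidable set, so it is semi-decidable. Fix a machine $U$ that halts exactly on $\mathbb H$, with window size $K$. A step of $U$ reads only the node and the window, apart from shifting. So we store node and window in one letter, and the cells to the left and to the right of the window in two stacks.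

Let $A$ be the alphabet with the letters
\[
\bot;\qquad c_y\ (y\in\mathbb R);\qquad q_{\eta,w},\ \hat q_{\eta,w}\ (\eta\text{ a node of }U,\ w\in\mathbb R^{2K+1});\qquad \diamond,\ \hat\diamond ,
\]
where $w=(w_{-K},\dots,w_K)$. The letters $\bot$ and $c_y$ are called \emph{cells}. We code $A$ in $\mathbb R^d$, $d=2K+2$: the first coordinate is an integer tag for the type of letter (and for $\eta$), and the others hold $y$ or $w$, padded by zeros. Then $A$ is a finite union of affine subspaces, hence semialgebraic.

A \emph{configuration} is a pair $(u,v)$ of nonempty words over $A$, the left and the right stack, top letter first. We define a partial map $\delta$ from $A\times A$ to pairs $(\alpha;\beta)$ of words, and a \emph{step} is $(au',bv')\mapsto(\alpha u',\beta v')$ where $\delta(a,b)=(\alpha;\beta)$. In the table, $b$ is any cell, $w'$ is the window computed at $\eta$ from $w$, and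
\[
w^+(y)=(w_{-K+1},\dots,w_K,y),\qquad w^-(y)=(y,w_{-K},\dots,w_{K-1}).
\]
\[
\begin{array}{rllll}
&\text{node }\eta&\text{top letters}&(\alpha;\beta)&(|\alpha|,|\beta|)\\ \hline
1&\text{computation, input}&(q_{\eta,w},b),\ w'\text{ defined}&(q_{\eta',w'};\,b)&(1,1)\\
2&\text{branch}&(q_{\eta,w},b),\ w_0\ge0&(q_{\eta^+,w};\,b)&(1,1)\\
3&\text{branch}&(q_{\eta,w},b),\ w_0<0&(q_{\eta^-,w};\,b)&(1,1)\\
4&\text{left shift}&(q_{\eta,w},c_y)&(q_{\eta',w^+(y)}\,c_{w_{-K}};\,\emptyset)&(2,0)\\
5&\text{left shift}&(q_{\eta,w},\bot)&(q_{\eta',w^+(0)}\,c_{w_{-K}};\,\bot)&(2,1)\\
6&\text{right shift}&(q_{\eta,w},b)&(\emptyset;\,\hat q_{\eta,w}\,b)&(0,2)\\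
7&\text{right shift}&(c_y,\hat q_{\eta,w})&(q_{\eta',w^-(y)};\,c_{w_K})&(1,1)\\
8&\text{right shift}&(\bot,\hat q_{\eta,w})&(q_{\eta',w^-(0)}\,\bot;\,c_{w_K})&(2,1)\\
9&\text{output}&(q_{\eta,w},b)&(\diamond;\,b)&(1,1)\\
10&&(\diamond,c_y)&(\diamond;\,\emptyset)&(1,0)\\
11&&(\diamond,\bot)&(\emptyset;\,\hat\diamond)&(0,1)\\
12&&(c_y,\hat\diamond)&(\emptyset;\,\hat\diamond)&(0,1)
\end{array}
\]
A right shift needs the cell hidden under $q_{\eta,w}$, while $\delta$ sees only top letters; row 6 therefore moves the state letter to the other stack for one step. Rows 9--12 erase both stacks after $U$ halts, so that all accepting runs end in one configuration, as Proposition~\ref{prop:sim} requires.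

Let $I\subseteq A\times A$ be the domain of $\delta$. No pair of top letters occurs in two rows, and $(\bot,\hat\diamond)\notin I$. Each row, for each node and each type of $b$, contributes a semialgebraic piece of $I$. On each of these finitely many pieces $|\alpha|$ and $|\beta|$ are constant, and the coordinates of the letters of $\alpha$ and $\beta$ are rational functions with nonvanishing denominators; so $\delta$ is a semialgebraic map on each piece.

We say that $(u,v)$ \emph{represents} the node $\eta$ and the state $z$ if, for some $p,p'\ge K$ such that $z$ vanishes outside $[-p,p']$,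
\[
u=q_{\eta,w}\,c_{z_{-K-1}}c_{z_{-K-2}}\cdots c_{z_{-p}}\bot,\qquad v=c_{z_{K+1}}c_{z_{K+2}}\cdots c_{z_{p'}}\bot,\qquad w=(z_j)_{|j|\le K}.
\]
For $x\in\mathbb R^n$ let $(u_x,v_x)$ represent the input node and the initial state, with $p=K$ and $p'=\max(n,K)$. It is computable from $x$.

\begin{lemma}\label{lem:stack}
In the run of the stack machine from $(u_x,v_x)$ both stacks stay nonempty. If $x\in\mathbb H$, the run reaches the configuration $(\bot,\hat\diamond)$. If $x\notin\mathbb H$, the run contains no configuration with top letters $(\bot,\hat\diamond)$.
\end{lemma}

\begin{proof}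
Let $(u,v)$ represent $(\eta,z)$ with parameters $p,p'$, where $\eta$ is not an output node. If $U$ is stuck at $(\eta,z)$, no row applies and the run ends. Otherwise let $U$ move to a node $\tilde\eta$ and a state $\tilde z$. We check that one or two steps lead to a configuration representing $(\tilde\eta,\tilde z)$.

At a computation or branch node only the node and the window change, and rows 1--3 make this change. At a left shift, $\tilde z_j=z_{j+1}$; the new window is $w^+(z_{K+1})$, and $\tilde z_{-K-1}=w_{-K}$ becomes the first cell on the left. If $p'>K$, the top of $v$ is $c_{z_{K+1}}$ and row 4 gives parameters $(p+1,p'-1)$. If $p'=K$, then $v=\bot$ and $z_{K+1}=0$, and row 5 gives $(p+1,K)$. At a right shift, $\tilde z_j=z_{j-1}$; the new window is $w^-(z_{-K-1})$, and $\tilde z_{K+1}=w_K$ becomes the first cell on the right. Row 6 uncovers the first left cell. If $p>K$, it is $c_{z_{-K-1}}$ and row 7 gives $(p-1,p'+1)$. If $p=K$, it is $\bot$ and $z_{-K-1}=0$, and row 8 gives $(K,p'+1)$.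

If $x\notin\mathbb H$, then $U$ runs forever or gets stuck, and never visits an output node. So every configuration of the run has top letters $(q_{\eta,w},\text{cell})$ or $(\text{cell},\hat q_{\eta,w})$. If $x\in\mathbb H$, the run reaches a configuration representing an output node. Row 9 replaces $q_{\eta,w}$ by $\diamond$; row 10, applied $p'-K$ times, reduces the right stack to $\bot$; row 11 removes $\diamond$ and makes the right stack $\hat\diamond$; and row 12, applied $p-K$ times, reduces the left stack to $\bot$. The run ends there. In all cases each stack keeps its bottom letter $\bot$ or $\hat\diamond$.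
\end{proof}

\section{The group of Theorem~\ref{thm:main}}\label{sec:group}

Let $E$ and $E'$ be free on $\{e_a\}_{a\in A}$ and $\{e'_a\}_{a\in A}$, and let $\Pi=E\times E'$. We take the direct product so that the top letters of both stacks can be moved to the front of a code. For $k,l\ge0$ let $\varphi_{k,l}$ be the endomorphism of $\Pi$ with $e_a\mapsto e_a^{2^k}$ and $e'_a\mapsto (e'_a)^{2^l}$, and put $H=\varphi_{1,1}(\Pi)$. Define $e(u)$ by \eqref{eq:e}, define $e'(v)$ by the same formula in the $e'_a$, and put $\operatorname{code}(u,v)=e(u)e'(v)$ for arbitrary words $u,v$ over $A$.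

\begin{lemma}\label{lem:code}
\begin{enumerate}
\item[(i)] $\varphi_{k,l}$ is injective.
\item[(ii)] $\operatorname{code}(\alpha u',\beta v')=\operatorname{code}(\alpha,\beta)\,\varphi_{|\alpha|,|\beta|}(\operatorname{code}(u',v'))$.
\item[(iii)] The cosets $e_ae'_bH$, $(a,b)\in A\times A$, are pairwise disjoint.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A nontrivial element of $E$ has the form $e_{a_1}^{n_1}\cdots e_{a_s}^{n_s}$ with $s\ge1$, $a_j\ne a_{j+1}$, $n_j\ne0$. Its image has the same form with exponents $2^kn_j\neq0$, so it is nontrivial. The argument for $E'$ is identical. (ii) The $j$-th letter of $u'$ is the $(|\alpha|+j)$-th letter of $\alpha u'$, so $e(\alpha u')=e(\alpha)\varphi_{|\alpha|,0}(e(u'))$ and $e'(\beta v')=e'(\beta)\varphi_{0,|\beta|}(e'(v'))$. Multiply, using that $E$ and $E'$ commute. (iii) Counting exponents modulo $2$ maps $\Pi$ onto the $\mathbb Z/2$-vector space with basis $\{e_a\}\cup\{e'_a\}$. This map kills $H$ and sends $e_ae'_b$ to the sum of two basis vectors, which determines $(a,b)$.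
\end{proof}

For $i=(a,b)\in I$ with $\delta(i)=(\alpha_i;\beta_i)$, put $k_i=|\alpha_i|$, $l_i=|\beta_i|$ and
\[
g_i=e_ae'_b,\quad H_i=H,\quad g_i'=e(\alpha_i)e'(\beta_i),\quad H_i'=\varphi_{k_i,l_i}(\Pi),\quad \psi_i=\varphi_{k_i,l_i}\circ\varphi_{1,1}^{-1}.
\]
By Lemma~\ref{lem:code}(i), $\psi_i:H\to H_i'$ is an isomorphism. Let $g_*=e_\bot e'_{\hat\diamond}$. By Lemma~\ref{lem:code}(iii) and $(\bot,\hat\diamond)\notin I$, conditions (C1) and (C2) hold. Let $\rho$ and $G$ be the partial map and the group of this coset system.

\begin{lemma}\label{lem:follow}
We have $x\in\mathbb H$ if and only if $\rho^m(\operatorname{code}(u_x,v_x))=g_*$ for some $m\ge0$.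
\end{lemma}

\begin{proof}
Let $(au',bv')$ be a configuration and $y=\operatorname{code}(u',v')$. By Lemma~\ref{lem:code}(ii), its code is $e_ae'_b\,\varphi_{1,1}(y)\in e_ae'_bH$. If $(a,b)\notin I$, the code is outside the domain of $\rho$, by Lemma~\ref{lem:code}(iii). If $i=(a,b)\in I$, then
\[
\rho(\operatorname{code}(au',bv'))=g_i'\,\varphi_{k_i,l_i}(y)=\operatorname{code}(\alpha_iu',\beta_iv').
\]
Since the stacks stay nonempty (Lemma~\ref{lem:stack}), the iterates $\rho^m(\operatorname{code}(u_x,v_x))$ are exactly the codes of the configurations in the run from $(u_x,v_x)$. If $x\in\mathbb H$, one of them is $\operatorname{code}(\bot,\hat\diamond)=g_*$. Conversely, a configuration with code $g_*$ has top letters $(\bot,\hat\diamond)$ by Lemma~\ref{lem:code}(iii), and then $x\in\mathbb H$ by Lemma~\ref{lem:stack}.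
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $\Gamma=\Pi*\langle t\rangle$ is presented by the generators $e_a,e_a',t$ and the commutators of the $e_a$ with the $e'_b$. The subgroup $H$ is generated by the squares $e_a^2$ and $(e'_a)^2$, and $\psi_i(e_a^2)=e_a^{2^{k_i}}$, $\psi_i((e'_a)^2)=(e'_a)^{2^{l_i}}$. So $G$ has generators $e_a,e'_a$ $(a\in A)$, $r_i$ $(i\in I)$, $t$, $\kappa$, and the following relators, for all $a,b\in A$ and $i\in I$:
\begin{itemize}
\item[(R1)] $e_a^{-1}(e'_b)^{-1}e_ae'_b$;
\item[(R2)] $r_i^{-1}e_a^2r_ie_a^{-2^{k_i}}$ and $r_i^{-1}(e'_a)^2r_i(e'_a)^{-2^{l_i}}$;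
\item[(R3)] $r_i^{-1}\,t(g_i)\,r_i\,t(g_i')^{-1}$;
\item[(R4)] $\kappa^{-1}r_i^{-1}\kappa r_i$;
\item[(R5)] $\kappa^{-1}t(g_*)^{-1}\kappa\,t(g_*)$.
\end{itemize}
Each is written out letter by letter; for instance $t(e_ae'_b)=(e'_b)^{-1}e_a^{-1}te_ae'_b$.

\emph{Lengths.} The word $g_i'$ has length $(2^{k_i}-1)+(2^{l_i}-1)$. By the last column of the table, $(k_i,l_i)$ is componentwise at most $(2,1)$ or equals $(0,2)$, so this length is at most $4$, and $t(g_i')$ has length at most $9$. The relators (R1)--(R5) therefore have lengths at most $4$, $\;1+2+1+4=8$, $\;1+5+1+9=16$, $\;4$, and $1+5+1+5=12$.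

\emph{Semialgebraicity.} Let $N=1+2d$ and code $e_a$, $e'_a$, $r_{(a,b)}$, $t$, $\kappa$ as $(1,a,0)$, $(2,a,0)$, $(3,a,b)$, $(4,0,0)$, $(5,0,0)$ in $\mathbb R\times\mathbb R^d\times\mathbb R^d$. The set $X$ of these codes is semialgebraic since $A$ and $I$ are. Let $I_\nu$ range over the finitely many pieces of $I$ from Section~\ref{sec:stack}. The relators (R1)--(R5) are parametrized by $A\times A$, the sets $I_\nu\times A$, the sets $I_\nu$, the set $I$, and a point. On each parameter set the relator has constant length and constant signs, and each coordinate of its encoding is a constant, a coordinate of the parameter, or a coordinate of $\delta(i)$. By (S2), the set $R$ of encoded relators is semialgebraic.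

\emph{Completeness.} By (S1), $\langle X\mid R\rangle$ is algebraically presented, so its word problem is semi-decidable by Theorem~\ref{thm:known}(a). For $x\in\mathbb R^\infty$ let $f(x)$ be the encoding of $\kappa^{-1}t(g)^{-1}\kappa\,t(g)$ with $g=e(u_x)e'(v_x)$, written out letter by letter. Its length is exponential in the dimension of $x$, but a many-one reduction has no time bound, and $f$ is computable. By Proposition~\ref{prop:sim} and Lemma~\ref{lem:follow}, $f(x)$ represents $1$ if and only if $x\in\mathbb H$.
\end{proof}

\section{Generators on the line; relators of length three}\label{sec:improve}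

Let $G=\langle X\mid R\rangle$, $X\subseteq\mathbb R^N$, and the reduction $f$ be as in Theorem~\ref{thm:main}. In both parts the new word problem is semi-decidable by (S1) and Theorem~\ref{thm:known}(a).

\begin{proof}[Proof of Theorem~\ref{thm:improve}(a)]
We embed $G$ in a group in which each generator $\xi=(s_1,\dots,s_N)\in X$ is a word of bounded length in letters that carry one real each. Spelling out the coordinates as a product of $N$ letters does not suffice, because such products satisfy relations among themselves; conjugates by them do not.

Let $F$ be free on $\nu,\nu'$ and $\mu_{j,s},\mu'_{j,s}$ $(1\le j\le N,\ s\in\mathbb R)$. For $\xi=(s_1,\dots,s_N)\in X$ put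
\[
p_\xi=\mu_{1,s_1}\cdots\mu_{N,s_N},\qquad z_\xi=p_\xi^{-1}\nu p_\xi,
\]
and define $p'_\xi,z'_\xi$ by the same formulas in the primed letters. The $p_\xi$ are distinct elements of the free group on the $\mu_{j,s}$. By Lemma~\ref{lem:conj}(i), with this free group as $\Pi$ and $\nu$ as $t$, the family $(z_\xi)_{\xi\in X}$ is free; so is $(z'_\xi)_{\xi\in X}$. We would like a stable letter that conjugates $z_\xi$ to $\xi$, but the $\xi$ satisfy relations in $G$. The family $(\xi z'_\xi)_{\xi\in X}$ in $G*F$ is free, however, because the map $G*F\to F$ killing $G$ sends it to the free family $(z'_\xi)$. So $z_\xi\mapsto\xi z'_\xi$ extends to an isomorphism between subgroups of $G*F$. Let $\hat G$ be the HNN extension with stable letter $\tau$ and relations $\tau^{-1}z_\xi\tau=\xi z'_\xi$. Then $G$ embeds in $\hat G$, and the new relations say that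
\[
\xi=\omega_\xi,\qquad \omega_\xi=\tau^{-1}p_\xi^{-1}\nu p_\xi\tau\,(p'_\xi)^{-1}(\nu')^{-1}p'_\xi ,
\]
where $\omega_\xi$ has length $4N+4$. By a Tietze transformation, $\hat G$ has generators $\tau,\nu,\nu',\mu_{j,s},\mu'_{j,s}$, and its relators are the words of $R$ with each $\xi^{\pm1}$ replaced by $\omega_\xi^{\pm1}$. Their length is at most $16(4N+4)$.

Code $\tau,\nu,\nu'$ as $-1,-2,-3$, and code the $2N$ families indexed by $s\in\mathbb R$ as $3m+s/(1+|s|)$ for $m=1,\dots,2N$. The map $s\mapsto s/(1+|s|)$ is a computable semialgebraic bijection $\mathbb R\to(-1,1)$, so the generators form the semialgebraic set $\{-1,-2,-3\}\cup\bigcup_{m=1}^{2N}(3m-1,3m+1)\subseteq\mathbb R$. The substitution $\xi^{\pm1}\mapsto\omega_\xi^{\pm1}$ is computable, and it is a semialgebraic map on the words of each fixed length and sign pattern; so the new relator set is semialgebraic by (S2). Since $G$ embeds in $\hat G$ with $\xi\mapsto\omega_\xi$, the map $f$ followed by the substitution reduces $\mathbb H$ to the word problem of $\hat G$.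
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:improve}(b)]
Now that relators have bounded length, cutting them is harmless. For $r=\xi_1^{\epsilon_1}\cdots\xi_\ell^{\epsilon_\ell}\in R$, where $1\le\ell\le16$, add generators $y_{r,1},\dots,y_{r,\ell}$ and replace $r$ by the relators
\[
\xi_1^{\epsilon_1}y_{r,1}^{-1},\qquad y_{r,j-1}\,\xi_j^{\epsilon_j}\,y_{r,j}^{-1}\ \ (2\le j\le\ell),\qquad y_{r,\ell}.
\]
The first $\ell$ of them say, inductively, that $y_{r,j}=\xi_1^{\epsilon_1}\cdots\xi_j^{\epsilon_j}$. Eliminating the $y_{r,j}$ by Tietze transformations turns the last relator into $r$. So the new presentation defines $G$, with the same meaning of the letters $\xi\in X$. Let $N'=3+16(N+1)$, and code $\xi$ as $(0,0,0,\xi,0,\dots,0)$ and $y_{r,j}$ as $(1,j,\ell,r,0,\dots,0)$ in $\mathbb R^{N'}$. The new generators and relators are images of $X$ and of the sets $R\cap\mathbb R^{\ell(N+1)}$ under finitely many affine maps, hence semialgebraic. The map $f$, with letters recoded, is the required reduction.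
\end{proof}

\section{Lower bounds}\label{sec:lower}

Suppose that the word problem of $\langle X\mid R\rangle$ is complete. Then for every $n$ and every semi-decidable $S\subseteq\mathbb R^n$, composing the reduction of $S$ to $\mathbb H$ with $f$ gives a computable map $g:\mathbb R^n\to\mathbb R^\infty$ whose values are encoded words over $X$, such that
\begin{equation}\label{eq:g}
x\in S\iff g(x)\text{ represents }1 .
\end{equation}
We choose $S$ so that $g$ must be a single rational map on an open cube where $S$ is still complicated, and then show that countably many generators, or relators of length $2$, cannot produce this complexity.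

We use Baire's theorem in this form: in a nonempty locally compact Hausdorff space, a countable intersection of dense open sets is dense; in particular the space is not a countable union of nowhere dense sets. A $G_\delta$ set is a countable intersection of open sets.

\subsection{The carpet}
Fix $n\ge1$. The cube $[0,1]^n$ is the \emph{retained cube of level} $0$. A retained closed cube $T$ of level $m$, of side $3^{-m}$, is divided into $3^n$ closed cubes of side $3^{-m-1}$. The interior $Q_T$ of the middle one is a \emph{removed cube of level} $m$; the other $3^n-1$ are retained of level $m+1$. Let $C_m$ be the union of the retained cubes of level $m$, and put $C=\bigcap_mC_m$ and $S=\mathbb R^n\setminus C$. For $n=1$, $C$ is the middle-thirds Cantor set. The set $S$ is semi-decidable: test $x\notin C_m$ for $m=0,1,2,\dots$, where $C_m$ is a finite union of cubes with rational corners computed from $m$.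

\begin{lemma}\label{lem:carpet}
The removed cubes are pairwise disjoint, $C=[0,1]^n\setminus\bigcup_TQ_T$, and $\partial Q_T\subseteq C$. Moreover:
\begin{enumerate}
\item[(i)] A connected subset of $S$ that meets $Q_T$ lies in $Q_T$. A retained cube of level $>m$ is disjoint from all removed cubes of level $\le m$.
\item[(ii)] An open set $V$ that meets $C$ contains retained cubes of every sufficiently large level. The interior of each retained cube meets both $C$ and $S$. The set $C$ is compact, nonempty and nowhere dense.
\item[(iii)] For $V$ as in (ii) and each coordinate $i$, there are infinitely many $a\in\mathbb R$ such that $V\cap C$ contains a nonempty relatively open subset of the hyperplane $\{x_i=a\}$.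
\end{enumerate}
\end{lemma}

\begin{proof}
Let $T\ne T'$ be retained of level $m$. They have disjoint interiors, so $\operatorname{int}T'$ is disjoint from $T$, the closure of $\operatorname{int}T$; hence $Q_{T'}\cap T=\emptyset$. Also $T\setminus Q_T$ is the union of the $3^n-1$ retained subcubes, since each face of the middle cube is a face of a neighbor. Therefore $C_{m+1}=C_m\setminus\bigcup_{T\text{ of level }m}Q_T$, which gives the formula for $C$. A retained cube of level $>m$ lies in $C_{m+1}$, which misses all removed cubes of level $\le m$; this is the second claim of (i), and it shows that removed cubes of different levels are disjoint. An open set that meets $\partial Q_T$ meets $Q_T$, so $\partial Q_T$ meets no other removed cube; it does not meet the open set $Q_T$ either, and so $\partial Q_T\subseteq C$.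

(i) We have $\overline{Q_T}\cap S=Q_T$, so $Q_T$ is open and closed in $S$. (ii) A point $c\in V\cap C$ lies in a retained cube of each level $m$, of diameter $\sqrt n\,3^{-m}$, and this cube lies in $V$ for large $m$. Since $\overline{Q_T}\subseteq\operatorname{int}T$, the interior of $T$ contains $\partial Q_T\subseteq C$ and $Q_T\subseteq S$. So every open set meeting the compact set $C$ also meets $S$. (iii) Take retained cubes $T\subseteq V$ of all large levels $m$, and an open face of $Q_T$ perpendicular to the $i$-th axis. It lies in $\partial Q_T\subseteq V\cap C$. The corners of $T$ have coordinates in $3^{-m}\mathbb Z$, so the face lies in $\{x_i=a\}$ with $a\in3^{-m-1}\mathbb Z\setminus3^{-m}\mathbb Z$, and these sets are disjoint for different $m$.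
\end{proof}

\subsection{A cube on which the reduction is rational}
Baire's theorem yields one computation path that handles a whole portion of $C$. That portion has empty interior in $\mathbb R^n$, and we need more: an open set. It comes from (S3), since a semialgebraic set cannot follow $C$ around infinitely many holes.

\begin{lemma}\label{lem:cube}
If $\mathbb R^n=\bigcup_{i\in\mathbb N}L_i$ with $L_i$ semialgebraic, then some $L_i$ contains a retained cube.
\end{lemma}

\begin{proof}
By (S4), $C$ is covered by countably many closed sets, each contained in some $L_i$. By Baire's theorem in $C$, one of them contains $C\cap V$ for an open set $V$ meeting $C$. So $C\cap V\subseteq L_i$ for some $i$. Choose a retained cube $T_0\subseteq V$. The semialgebraic set $\operatorname{int}T_0\setminus L_i$ misses $C$, so it lies in $[0,1]^n\setminus C=\bigcup_TQ_T$. It has finitely many connected components, each inside one removed cube by Lemma~\ref{lem:carpet}(i). Let $m$ bound the levels of these finitely many removed cubes. By Lemma~\ref{lem:carpet}(ii) there is a retained cube $T\subseteq\operatorname{int}T_0$ of level $>m$. It is disjoint from these removed cubes by Lemma~\ref{lem:carpet}(i),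 so $T\subseteq L_i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(a)]
Suppose that $X$ is countable and the word problem is complete. Let $n=1$, let $g$ satisfy \eqref{eq:g}, and let $T\subseteq L_i$ be given by Lemmas~\ref{lem:paths} and~\ref{lem:cube}. On the interval $T$ each coordinate of $g$ is continuous. It takes only countably many values, because there are only countably many words over $X$. By the intermediate value theorem it is constant. So $g$ is constant on $T$, which contradicts \eqref{eq:g} because $T$ meets both $S$ and $C$.
\end{proof}

\subsection{Relators of length at most two}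
Such relators can only kill generators, identify them up to inversion, or make them involutions. As a result, a word is trivial only through cancellation of single letters and pairs of letters. A \emph{pattern} of length $\ell$ is a set $\pi$ of pairs $(i,j)$ with $1\le i\le j\le\ell$ such that each index occurs in exactly one pair, and no two pairs $(i,j),(i',j')\in\pi$ satisfy $i<i'<j<j'$. There are finitely many patterns of each length.

\begin{lemma}\label{lem:pattern}
Let all relators of $G=\langle X\mid R\rangle$ have length at most $2$, and let $y_1,\dots,y_\ell\in X^{\pm1}$. Then $y_1\cdots y_\ell=1$ in $G$ if and only if there is a pattern $\pi$ of length $\ell$ such that $y_i=1$ in $G$ for all $(i,i)\in\pi$, and $y_iy_j=1$ in $G$ for all $(i,j)\in\pi$ with $i<j$.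
\end{lemma}

\begin{proof}
Suppose that $\pi$ exists. Delete the letters $y_i$ with $(i,i)\in\pi$. Among the remaining pairs take $(i,j)$ with $j-i$ minimal. A remaining index between $i$ and $j$ would have its partner between them as well, giving a shorter pair; so $y_i$ and $y_j$ are now adjacent and can be deleted. Repeating this empties the word.

For the converse we determine $G$. Let $\equiv$ be the smallest equivalence relation on $X^{\pm1}\cup\{1\}$ that is invariant under inversion and has $y\equiv1$ for each relator $y$ of length one and $y\equiv z^{-1}$ for each relator $yz$ of length two. Equality in $G$ is an equivalence relation with these properties, so $y\equiv z$ implies $y=z$ in $G$. Inversion acts on the classes. From each orbit other than the class of $1$ choose a class $\chi$, and let $G_0$ be the free product of cyclic groups $\langle a_\chi\rangle$, of order $2$ if $\chi=\chi^{-1}$ and infinite otherwise. Send a letter $y$ to $1$, $a_\chi$ or $a_\chi^{-1}$ according as $y\equiv1$, $y\in\chi$ or $y^{-1}\in\chi$. This respects inversion and kills all relators, so it defines a map $G\to G_0$. In the other direction send $a_\chi$ to the image in $G$ of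 any $y\in\chi$; this does not depend on $y$, and if $\chi=\chi^{-1}$ then $y\equiv y^{-1}$, so $y^2=1$ in $G$. The two maps are mutually inverse on generators. Thus $G\cong G_0$, and each letter is either trivial or equal to some $a_\chi^{\pm1}$.

Let $y_1\cdots y_\ell=1$. Put $(i,i)$ into $\pi$ for each trivial letter $y_i$ and delete these letters. Suppose that the remaining word is nonempty and no two adjacent letters have product $1$. Group it into maximal runs of letters from one factor. A run in an infinite factor has all letters equal, so it is a nonzero power of $a_\chi$; a run in a factor of order $2$ has one letter. By the normal form theorem the word is not $1$, a contradiction. So two adjacent letters $y_i,y_j$ have product $1$; put $(i,j)$ into $\pi$, delete them, and repeat. When a pair is chosen, all indices between its ends have already been deleted, so no later pair has an end between them, and $\pi$ is a pattern.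
\end{proof}

The lemma fails for length $3$: in Example~\ref{ex:add} the word $[1][1][2]^{-1}$ is trivial, but a pattern of odd length contains a pair $(i,i)$, and no letter is trivial.

\subsection{Projections of the carpet}
By Lemma~\ref{lem:pattern}, triviality of $g(x)$ depends only on finitely many conditions, each about a pair of letters, that is, about a point of $\mathbb R^{2N}$. For $n>2N$ each condition is constant along the positive-dimensional fibers of a map, and we must show that such conditions cannot cut out $C$.

The simplest case is $n=2$ with the two coordinate projections. Suppose that $C\cap(0,1)^2=\{x:x_1\in Y_1,\ x_2\in Y_2\}$. The segment $(0,1)\times\{1/3\}$ lies in $C$, since $1/3$ is not in $(1/3,2/3)$ and, for $m\ge1$, lies in $3^{-m}\mathbb Z$ and so in no open middle third of level $m$. Hence $Y_1\supseteq(0,1)$, by symmetry $Y_2\supseteq(0,1)$, and the removed point $(1/2,1/2)$ satisfies both conditions. A product of two Cantor sets, by contrast, is cut out by two such conditions; what the carpet has in addition is property (iii). In the general argument the conditions will cut out only a dense $G_\delta$ subset $D$ of a portion of $C$, and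 its images are no longer everything. They are still comeager, and that suffices.

\begin{lemma}\label{lem:proj}
Let $V\subseteq\mathbb R^n$ be open and meet $C$, let $D$ be a dense $G_\delta$ subset of $C\cap V$, and let $\sigma_j:V\to\mathbb R^{r_j}$ $(1\le j\le k)$ be smooth submersions with $r_j<n$. Then there is $x\in V\cap S$ with $\sigma_j(x)\in\sigma_j(D)$ for all $j$.
\end{lemma}

\begin{proof}
In Steps 1 and 2 let $\sigma:V\to\mathbb R^r$ be one of the $\sigma_j$. ``Open in $C\cap V$'' refers to the relative topology. Recall that submersions are open maps.

\emph{Step 1: if $O$ is nonempty and open in $C\cap V$, then $\sigma(O)$ has nonempty interior.} Let $c\in O$. Since $r<n$, the kernel of $d\sigma(c)$ contains a vector with some nonzero coordinate, say the $i$-th. Then the kernel and the hyperplane $\Lambda=\{v:v_i=0\}$ span $\mathbb R^n$, so $d\sigma(c)$ maps $\Lambda$ onto $\mathbb R^r$. This says that an $r\times r$ minor of the Jacobian avoiding column $i$ is nonzero, so it holds on an open neighborhood $V'\subseteq V$ of $c$, which we choose with $V'\cap C\subseteq O$. By Lemma~\ref{lem:carpet}(iii), $V'\cap C$ contains a nonempty relatively open subset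 $\Phi$ of a hyperplane parallel to $\Lambda$. The restriction $\sigma|_\Phi$ is a submersion, so $\sigma(\Phi)\subseteq\sigma(O)$ is open.

\emph{Step 2: $\sigma(D)$ contains a countable intersection of dense open subsets of $\Delta=\operatorname{int}\sigma(C\cap V)$.} Write $D=\bigcap_{m\ge1}O_m$ with $O_m$ open and dense in $C\cap V$. Each $\sigma(O_m)$ is large, but a point of $\bigcap_m\sigma(O_m)$ may have unrelated preimages in the different $O_m$. We therefore choose preimages in shrinking sets, so that they converge.

Call $(O,Y)$ a \emph{good pair} if $O$ is nonempty and open in $C\cap V$, $Y\subseteq\Delta$ is nonempty and open, and $Y\subseteq\sigma(O)$. We define families $\mathcal W_m$ of good pairs. Let $\mathcal W_0=\{(C\cap V,\Delta)\}$; here $\Delta\ne\emptyset$ by Step 1. For $(O,Y)\in\mathcal W_m$ choose, by Zorn's lemma, a maximal family of good pairs $(O',Y')$, its \emph{children}, such that the sets $Y'$ are pairwise disjoint subsets of $Y$, each closure $\overline{O'}$ is compact and contained in $O\cap O_{m+1}$, and $\operatorname{diam}O'<1/(m+1)$. Let $\mathcal W_{m+1}$ consist of all children of members of $\mathcal W_m$.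

The union of the sets $Y'$ of the children is dense in $Y$. Otherwise a nonempty open $Y_1\subseteq Y$ misses it. The set $O\cap\sigma^{-1}(Y_1)$ is open in $C\cap V$, and nonempty because $Y\subseteq\sigma(O)$; so it meets the dense set $O_{m+1}$ in a point $d$. Let $O'$ be the intersection of $C$ with a small ball around $d$, so small that $\operatorname{diam}O'<1/(m+1)$ and $\overline{O'}\subseteq O\cap\sigma^{-1}(Y_1)\cap O_{m+1}$. Then $Y'=\operatorname{int}\sigma(O')\subseteq Y_1$ is nonempty by Step 1, and $(O',Y')$ could be added to the family, contradicting maximality.

By induction, $\mathcal Y_m=\bigcup_{(O,Y)\in\mathcal W_m}Y$ is open and dense in $\Delta$, and the second components of distinct members of $\mathcal W_m$ are disjoint. Let $y\in\bigcap_m\mathcal Y_m$, and let $(O^m,Y^m)$ be the unique member of $\mathcal W_m$ with $y\in Y^m$. The parent of $(O^{m+1},Y^{m+1})$ has second component containing $y$, so it is $(O^m,Y^m)$. Hence $\overline{O^{m+1}}\subseteq O^m\cap O_{m+1}$, and the nested compact sets $\overline{O^m}$ $(m\ge1)$ shrink to a point $d\in\bigcap_mO_m=D$. Since $y\in\sigma(O^m)$, there are $d_m\in O^m$ with $\sigma(d_m)=y$, and $d_m\to d$.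 So $\sigma(d)=y$.

\emph{Step 3: the point $x$.} Let $\Delta_j=\operatorname{int}\sigma_j(C\cap V)$ and $\Omega_j=\sigma_j^{-1}(\Delta_j)$, an open subset of $V$. The set $\Omega_j\cap C$ is dense in $C\cap V$: for $O$ nonempty and open in $C\cap V$, the interior of $\sigma_j(O)$ is nonempty by Step 1 and lies in $\Delta_j$, so some point of $O$ lies in $\Omega_j$. A finite intersection of dense open sets is dense, so $\Omega=\bigcap_j\Omega_j$ is nonempty. As $C$ is closed and nowhere dense, $Z=\Omega\cap S$ is nonempty and open. Each $\sigma_j$ maps $Z$ into $\Delta_j$ and is continuous and open, so the preimage in $Z$ of a dense open subset of $\Delta_j$ is dense and open. By Step 2, $\{x\in Z:\sigma_j(x)\in\sigma_j(D)\}$ contains a countable intersection of dense open subsets of $Z$. By Baire's theorem in $Z$, these $k$ sets have a common point.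
\end{proof}

Both hypotheses are needed. For $r_j=n$ and $\sigma_j$ the identity, the conclusion would give $x\in D\cap S=\emptyset$. If $D$ is only dense, it may be countable, and Step 2 fails for $r\ge1$.

\begin{proof}[Proof of Theorem~\ref{thm:lower}(b)]
Suppose that all relators have length at most $2$ and the word problem is complete. Let $n=2N+1$, let $g$ satisfy \eqref{eq:g}, let $T\subseteq L_i$ be given by Lemmas~\ref{lem:paths} and~\ref{lem:cube}, and put $T^\circ=\operatorname{int}T$. On $T^\circ$ the word $g(x)=\xi_1(x)^{\epsilon_1}\cdots\xi_\ell(x)^{\epsilon_\ell}$ has constant length $\ell$. The maps $\xi_i:T^\circ\to X\subseteq\mathbb R^N$ are rational with nonvanishing denominators, and the signs $\epsilon_i$ are continuous on the connected set $T^\circ$, hence constant.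

\emph{Conditions in $\mathbb R^{2N}$.} For $\alpha=(i,j)$ with $1\le i\le j\le\ell$ let $\gamma_\alpha=(\xi_i,\xi_j):T^\circ\to\mathbb R^{2N}$, and put
\begin{align*}
P_{(i,j)}&=\{(\xi,\zeta)\in X^2:\xi^{\epsilon_i}\zeta^{\epsilon_j}=1\text{ in }G\}\quad(i<j),\\
P_{(i,i)}&=\{(\xi,\zeta)\in X\times\mathbb R^N:\xi^{\epsilon_i}=1\text{ in }G\}.
\end{align*}
By \eqref{eq:g} and Lemma~\ref{lem:pattern}, a point $x\in T^\circ$ lies in $C$ if and only if every pattern of length $\ell$ contains some $\alpha$ with $\gamma_\alpha(x)\notin P_\alpha$. Let $\Sigma$ be the finite collection of sets $s$ of pairs $\alpha$ that meet every pattern, and let $D_s$ be the set of $x\in T^\circ$ with $\gamma_\alpha(x)\notin P_\alpha$ for all $\alpha\in s$. Then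
\begin{equation}\label{eq:union}
C\cap T^\circ=\bigcup_{s\in\Sigma}D_s .
\end{equation}
Indeed, put $s(x)=\{\alpha:\gamma_\alpha(x)\notin P_\alpha\}$. If $x\in C\cap T^\circ$, then $s(x)\in\Sigma$ and $x\in D_{s(x)}$. If $x\in D_s$ with $s\in\Sigma$, then $s(x)\supseteq s$ meets every pattern.

\emph{A dense $G_\delta$ set.} Since $X$ is decidable and the word problem is semi-decidable (Theorem~\ref{thm:known}(a)), each $P_\alpha$ is semi-decidable. By Lemma~\ref{lem:paths} and (S4) it is a countable union of closed sets, so its complement is $G_\delta$, and by continuity of the $\gamma_\alpha$ each $D_s$ is $G_\delta$ in $T^\circ$. The space $C\cap T^\circ$ is nonempty and locally compact. By Baire's theorem and \eqref{eq:union}, some $D_s$ is not nowhere dense in it. So there is an open ball $V\subseteq T^\circ$ meeting $C$ such that $D_s\cap V$ is dense in $C\cap V$. Fix this $s$. The density persists when $V$ is replaced by a smaller open set meeting $C$.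

\emph{Constant rank.} To apply Lemma~\ref{lem:proj} we replace the $\gamma_\alpha$ by submersions, and this has to be done near a point of $C$. For $\alpha\in s$ let $r_\alpha\le2N<n$ be the maximal rank of $d\gamma_\alpha$ on $V$, and choose an $r_\alpha\times r_\alpha$ minor of the Jacobian that does not vanish identically on $V$ (the constant $1$ if $r_\alpha=0$). These minors are rational functions with denominators nonvanishing on $V$; let $p\ne0$ be the product of their numerators. Suppose that $p$ vanishes on $C\cap V$. By Lemma~\ref{lem:carpet}(iii) it vanishes on open subsets of infinitely many hyperplanes $\{x_1=a\}$, hence on these hyperplanes. Then $p$ has infinitely many zeros on each line parallel to the first axis, so $p=0$, a contradiction. Thus there is $c\in C\cap V$ with $p(c)\neq0$, and near $c$ each $d\gamma_\alpha$, $\alpha\in s$, has constant rank $r_\alpha$. The constant rank theorem provides smooth coordinates near $c$ and near $\gamma_\alpha(c)$ in which $\gamma_\alpha$ reads $(x_1,\dots,x_n)\mapsto(x_1,\dots,x_{r_\alpha},0,\dots,0)$. Let $\sigma_\alpha$ consist of the first $r_\alpha$ coordinates near $c$, and shrink $V$ to a ball around $c$ on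 which all this holds. Then $\sigma_\alpha:V\to\mathbb R^{r_\alpha}$ is a smooth submersion, and $\sigma_\alpha(x)=\sigma_\alpha(x')$ implies $\gamma_\alpha(x)=\gamma_\alpha(x')$.

\emph{Conclusion.} The set $s$ is nonempty, since it meets the pattern $\{(i,i):1\le i\le\ell\}$. Lemma~\ref{lem:proj}, applied to $D=D_s\cap V$ and the $\sigma_\alpha$ with $\alpha\in s$, gives $x\in V\cap S$ and points $d_\alpha\in D_s\cap V$ with $\sigma_\alpha(x)=\sigma_\alpha(d_\alpha)$. Then $\gamma_\alpha(x)=\gamma_\alpha(d_\alpha)\notin P_\alpha$ for all $\alpha\in s$. So $x\in D_s\subseteq C$ by \eqref{eq:union}, which contradicts $x\in S$.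
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCSS}
Blum, Cucker, Shub, and Smale, \emph{Complexity and Real Computation}.

\bibitem{LS}
Lyndon and Schupp, \emph{Combinatorial Group Theory}.

\bibitem{ZM}
Martin Ziegler and Klaus Meer, \emph{Real Computational Universality: The Word Problem for a class of groups with infinite presentation}, arXiv:cs/0604032 (2006).

\end{thebibliography}
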